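# Forbidding an induced $K_{s,t}$: finitely many colored regularity graphs away from $p=0$

## From graphs of density $p$ to disjoint unions of cliques

Take a large graph $G$ on $N$ vertices with $p\binom N2$ edges. We may add and delete edges, and we want to reach a disjoint union of cliques with as few changes as possible. These target graphs are exactly the graphs with no induced $K_{1,2}$: if there is no induced path on three vertices, then adjacency is transitive along paths, so every component is complete.

Here are some recipes.

1. Delete all edges. The cost, as a fraction of $\binom N2$, is $p$.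
2. Add all missing edges. The cost is $1-p$.
3. Fix $n$, put each vertex independently and uniformly into one of $n$ classes, complete each class, and delete everything between classes. A pair lies inside a class with probability $1/n$, so the expected cost is
$$p\Big(1-\frac1n\Big)+(1-p)\frac1n=p+\frac{1-2p}{n},$$
and some partition does at least this well.

At $p=\frac14$ and $n=2$ the costs are $\frac14$, $\frac34$ and $\frac12$. For every $p<\frac12$ the third recipe improves strictly with $n$, and its costs decrease to $p$ without reaching it. So there is an infinite list of recipes, each better than the one before. It does no harm here, because the limit $p$ is attained by one further recipe, "delete everything". For $p\ge\frac12$, recipe 2 beats the others.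

So for $K_{1,2}$ two recipes will turn out to suffice for all $p$, namely $\min(p,1-p)$. Now replace $K_{1,2}$ by $K_{s,t}$. Again there are infinitely many recipes. Could it be that near some density $p_0$ no finite list of recipes is enough? These notes prove that this never happens at $p_0>0$, and that it does happen at $p_0=0$ for many pairs $(s,t)$.

## Edit distance, colored regularity graphs and accumulation points

All graphs are finite and simple.

**Hereditary properties.** $\mathrm{Forb}(H)$ is the family of graphs with no induced subgraph isomorphic to $H$, and $\mathrm{Forb}(\mathcal F)=\bigcap_{F\in\mathcal F}\mathrm{Forb}(F)$. A *hereditary property* $\mathcal H$ is a family of graphs closed under isomorphism and vertex-deletion; every such family is $\mathrm{Forb}(\mathcal F)$ for some $\mathcal F$. It is *non-trivial* if it contains graphs of unbounded order. For example, $\mathrm{Forb}(K_{1,2})$ is the family of disjoint unions of cliques. Every $\mathrm{Forb}(K_{s,t})$ with $s,t\ge1$ is non-trivial, since it contains all edgeless graphs.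

**Edit distance function.** For non-trivial $\mathcal H$ put
$$\mathrm{dist}(G,\mathcal H)=\min\{|E(G)\,\triangle\,E(G')|:V(G')=V(G),\ G'\in\mathcal H\},$$
$$\mathrm{ed}_{\mathcal H}(p)=\lim_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H)\big/\tbinom n2:|V(G)|=n,\ |E(G)|=\lfloor p\tbinom n2\rfloor\Big\},\qquad p\in[0,1].$$
The first section shows $\mathrm{ed}_{\mathrm{Forb}(K_{1,2})}(p)\le\min(p,1-p)$.

**Colored regularity graphs.** A *colored regularity graph* (CRG) $K$ is a complete graph whose vertices are colored white or black and whose edges are colored white, gray or black. A graph $F$ *embeds* in $K$, written $F\mapsto K$, if there is a map $\varphi:V(F)\to V(K)$ such that for all distinct $u,v\in V(F)$: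

- if $uv\in E(F)$, then either $\varphi(u)=\varphi(v)$ is a black vertex, or $\varphi(u)\ne\varphi(v)$ and the edge $\varphi(u)\varphi(v)$ is black or gray;
- if $uv\notin E(F)$, then either $\varphi(u)=\varphi(v)$ is a white vertex, or $\varphi(u)\neq\varphi(v)$ and the edge $\varphi(u)\varphi(v)$ is white or gray.

For $\mathcal H=\mathrm{Forb}(\mathcal F)$, $\mathcal K(\mathcal H)$ is the set of CRGs $K$ with $F\not\mapsto K$ for all $F\in\mathcal F$.

A CRG is a recipe: a vertex is a class, a white class is made empty, a black class is made complete, white and black edges say the same about pairs between classes, and gray means "leave as is". The three recipes above are a single white vertex, a single black vertex, and the CRG $B_n$ with $n$ black vertices and all edges white. None of them admits an embedding of $K_{1,2}$. In $B_n$, for instance, adjacent vertices must have the same image, so all three vertices of $K_{1,2}$ go to one black vertex, and then the two nonadjacent leaves are a conflict. By contrast, $K_{1,2}$ does embed in two black vertices joined by a gray edge: send the center and one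 leaf to one vertex and the other leaf to the other.

**Cost of a CRG.** For $K$ on vertices $1,\dots,k$, let $M_K(p)$ be the symmetric matrix with diagonal entry $p$ for a white vertex and $1-p$ for a black one, and off-diagonal entry $p$ for a white edge, $1-p$ for a black edge, $0$ for a gray edge. Put
$$g_K(p)=\min\Big\{x^TM_K(p)x:\ x\ge0,\ \sum_ix_i=1\Big\}.$$
For $B_n$ we have $x^TMx=(1-p)|x|^2+p(1-|x|^2)=p+(1-2p)|x|^2$, where $|x|^2=\sum x_i^2$. If $p<\frac12$ the minimum is at the uniform $x$ and equals $p+\frac{1-2p}n$, which is the cost found above.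

The one fact that we quote (Balogh–Martin, Marchant–Thomason): for every non-trivial hereditary $\mathcal H$ and every $p\in[0,1]$,
$$\mathrm{ed}_{\mathcal H}(p)=\min_{K\in\mathcal K(\mathcal H)}g_K(p).$$

**Accumulation points.** A point $p\in[0,1]$ is an *accumulation point* of a non-trivial hereditary property $\mathcal H$ if for every open interval $I\ni p$ there is no finite set $\mathcal S\subseteq\mathcal K(\mathcal H)$ with $\mathrm{ed}_{\mathcal H}(q)=\min_{K\in\mathcal S}g_K(q)$ for all $q\in I\cap[0,1]$. If two CRGs compute $\mathrm{ed}_{\mathcal H}$ on all of $[0,1]$, as we shall see for $K_{1,2}$, then there are no accumulation points.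

The following question is from Cox, Martin and McGinnis, "Accumulation points of the edit distance function", arXiv:2107.06706 (2021), as the conjecture that $\mathrm{Forb}(K_{s,t})$ has no accumulation points in $(0,1]$. The case $s=t$ is quoted there as known; we do not use it.

**Theorem 1.** For all $s,t\in\mathbb N=\{1,2,3,\dots\}$, $\mathrm{Forb}(K_{s,t})$ has no accumulation point in $(0,1]$. Consequently, for every $\varepsilon\in(0,1]$ finitely many CRGs suffice to compute $\mathrm{ed}_{\mathrm{Forb}(K_{s,t})}$ on all of $[\varepsilon,1]$.

**Theorem 2.** Let $s\le t$. For $\mathrm{Forb}(K_{s,t})$, the point $p=0$ is not an accumulation point if $s=1$, or if $s=2$ and $t\le4$. It is an accumulation point if $s\ge3$, or if $s=2$ and $t\ge8$.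

So $(0,1]$ in Theorem 1 cannot in general be replaced by $[0,1]$. The pairs $(2,5),(2,6),(2,7)$ at $p=0$ are not settled here.

From now on $s\le t$, which is no loss since $K_{s,t}=K_{t,s}$, and $\mathcal H=\mathrm{Forb}(K_{s,t})$. CRGs are taken up to isomorphism, so there are finitely many with at most $n$ vertices. We write $x(X)=\sum_{v\in X}x_v$, and $N(v)$, $N[v]=N(v)\cup\{v\}$ for open and closed neighborhoods. The *simplex* is the set of $x\ge0$ with total mass $1$.

## Cores, and what they look like for $K_{s,t}$

We first cut each CRG down to the part that matters at a given $p$. A sub-CRG of $K$ (the restriction to a nonempty set of vertices) never has smaller $g$, because a weight vector can be extended by zeros. If $K\in\mathcal K(\mathcal H)$, so are its sub-CRGs.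

**Definition ($p$-core).** For $p\in(0,1]$, a CRG is *$p$-core* if all its proper sub-CRGs have strictly larger $g$ at $p$.

Every $K\in\mathcal K(\mathcal H)$ contains a $p$-core $K'\in\mathcal K(\mathcal H)$ with $g_{K'}(p)=g_K(p)$: take a vertex-minimal sub-CRG with this value. We call $K'$ a *$p$-core of $K$*. For example, if $p<\frac12$ then $B_n$ is $p$-core, since its sub-CRGs are the $B_m$ with $m<n$, and $p+\frac{1-2p}m>p+\frac{1-2p}n$.

**What a core gives.** Let $K$ be $p$-core, $M=M_K(p)$, $g=g_K(p)$, and let $x$ be a minimizer. Then $x>0$ in every coordinate, since otherwise the sub-CRG on the support of $x$ would have value at most $g$. As $x$ is interior, $z^TMx=0$ for every $z$ with $\sum z_i=0$, so $Mx$ is a multiple of $\mathbf 1$; multiplying by $x^T$ identifies the multiple: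
$$Mx=g\mathbf 1. \tag{1}$$
Moreover,
$$z^TMz>0\quad\text{for every }z\ne0\text{ with }\textstyle\sum_iz_i=0. \tag{2}$$
Indeed, by (1), $(x+\tau z)^TM(x+\tau z)=g+2\tau g\sum z_i+\tau^2z^TMz=g+\tau^2z^TMz$. If $z^TMz\le0$, increase $\tau$ from $0$ until a coordinate of $x+\tau z$ first vanishes, which happens because $z$ has a negative coordinate. This is a point of the simplex supported on a proper sub-CRG, with value at most $g$: a contradiction.

**Lemma 1.** Let $K\in\mathcal K(\mathcal H)$ be $p$-core, $p\in(0,1]$.

1. $K$ has at most one white vertex, and no edge between two black vertices is black.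
2. If $p\ge\frac12$, then $K$ has at most $s+t-1$ vertices.
3. If $p<\frac12$ and $K$ has a white vertex $w$, then all edges at $w$ are gray and $K$ has at most $s-1$ black vertices.
4. If $p<\frac12$, no edge of $K$ is black.

*Proof.* Using (2) with $z=e_u-e_v$ gives $M_{uu}+M_{vv}-2M_{uv}>0$ for all $u\ne v$.

*Part 1.* Let $u,w$ be white. If $uw$ is gray or black, map one part of $K_{s,t}$ to $u$ and the other to $w$; then $K_{s,t}\mapsto K$, which is excluded. If $uw$ is white, $p+p-2p=0$ contradicts the inequality above. For a black edge between black vertices, $2(1-p)-2(1-p)=0$, again a contradiction.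

*Observation.* If $w$ is white, at most $s-1$ black vertices are joined to $w$ by gray or black edges. Otherwise map the $t$-part to $w$ and the $s$-part injectively to $s$ such black vertices. Edges among these are white or gray by part 1, so $K_{s,t}\mapsto K$.

*Part 2.* A white edge between black vertices would give $2(1-p)-2p=2-4p\le0$, and a white edge between a white and a black vertex would give $p+(1-p)-2p=1-2p\le0$. Both are impossible. So black–black edges are gray and no edge at a white vertex is white. If there is a white vertex, the observation leaves at most $s-1$ black ones, so $K$ has at most $s\le s+t-1$ vertices. If all vertices are black and there are at least $s+t$, then all edges are gray and $K_{s,t}$ embeds injectively.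

*Part 4.* By part 1 a black edge joins a white vertex to a black one, and then $p+(1-p)-2(1-p)=2p-1<0$, a contradiction.

*Part 3.* By part 4 all edges are white or gray. Let $W$ be the set of vertices joined to $w$ by white edges and suppose $W\ne\emptyset$. Put $y=x|_W$, $\sigma=x(W)>0$, and let $M_W$ be the submatrix on $W$. The row of $w$ in (1) is $px_w+p\sigma=g$. For $v\in W$ the row of $v$ gives $(M_Wy)_v+px_w\le g$, since all entries of $M$ are nonnegative. Subtracting, $(M_Wy)_v\le p\sigma$, so $y^TM_Wy\le p\sigma^2$. Let $z=y-\sigma e_w$, a nonzero vector with sum zero. Then $z^TMz\le p\sigma^2-2p\sigma^2+p\sigma^2=0$, contradicting (2). So all edges at $w$ are gray, and the observation bounds the number of black vertices. $\square$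

**The half $[\frac12,1]$.** For $p\ge\frac12$ every minimizing CRG has a $p$-core with at most $s+t-1$ vertices, so the finitely many members of $\mathcal K(\mathcal H)$ of that order compute $\mathrm{ed}_{\mathcal H}$ on $[\frac12,1]$. No $p_0>\frac12$ is an accumulation point.

**Why this does not continue below $\frac12$.** The natural plan is to bound the order of $p$-cores for $p<\frac12$ as well. This is impossible. Unless $s=t=1$, the CRG $B_n$ lies in $\mathcal K(\mathcal H)$ for every $n$: in $B_n$ adjacent vertices of $K_{s,t}$ must share an image, so the connected graph $K_{s,t}$ would go to a single black vertex, and two vertices of the same part are then a conflict. And $B_n$ is $p$-core for every $p<\frac12$. So large cores exist, and only the assumption that a large core *wins*, strictly, against all small CRGs can help. We therefore need small CRGs that are strong opponents.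

## Black cores as weighted graphs

By Lemma 1, for $p<\frac12$ a $p$-core in $\mathcal K(\mathcal H)$ is of one of two kinds: a white vertex joined by gray edges to at most $s-1$ black vertices, or all vertices black and all edges gray or white. We rewrite the second kind in graph language. Put
$$\lambda=\frac1p-2>0\qquad(0<p<\tfrac12).$$

**Definition (admissible graph).** In a graph $G$ write $a\simeq b$ if $a=b$ or $ab\in E(G)$. $G$ is *admissible* if there are no $A,B\subseteq V(G)$, possibly intersecting, with $|A|=s$, $|B|=t$ and $a\simeq b$ for all $a\in A$, $b\in B$.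

For $s=1$ this says $|N[u]|\le t-1$ for all $u$. For $s=2$ it says $|N[u]\cap N[v]|\le t-1$ for all $u\neq v$. A triangle is not admissible for $K_{2,3}$, though it has fewer than five vertices: take $A$ to be two of its vertices and $B$ all three.

Let $K$ have all vertices black, and let its gray edges form the graph $G$, all other edges being white. Under an embedding of $K_{s,t}$, nonadjacent vertices need exactly distinct images, and adjacent vertices need images $a\simeq b$. So $K_{s,t}\mapsto K$ if and only if $G$ is not admissible; that is, $K\in\mathcal K(\mathcal H)$ if and only if $G$ is admissible. Induced subgraphs of admissible graphs are admissible. With $A$ the adjacency matrix of $G$ and $x$ in the simplex,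
$$x^TM_K(p)x=(1-p)|x|^2+p\big(1-|x|^2-x^TAx\big)=p\,\big(1-F_\lambda(x)\big),\qquad F_\lambda(x)=x^TAx-\lambda|x|^2, \tag{3}$$
because $\frac{1-p}p-1=\lambda$. Put $f_\lambda(G)=\max F_\lambda$ over the simplex; a good recipe is a large $f_\lambda$. If a maximizer $x$ is positive everywhere, the Lagrange condition says that $Ax-\lambda x$ is a multiple of $\mathbf 1$, and multiplying by $x^T$ gives
$$x(N(v))-\lambda x_v=f_\lambda(G)\quad\text{for all }v. \tag{4}$$

**The opponent $K_0$.** Let $K_0$ have one white vertex, $s-1$ black vertices and all edges gray. It lies in $\mathcal K(\mathcal H)$: vertices of $K_{s,t}$ mapped to the white vertex are pairwise nonadjacent, so they lie in one part; the other part, of size at least $s$, would go to the $s-1$ black vertices, and injectively since its vertices are nonadjacent. Let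
$$\varphi(\lambda)=\frac{s-1}{\lambda+s}.$$

**Lemma 2.** Let $\lambda\ge0$, let $S$ be the vertex set of a graph with adjacency matrix $A_S$, $|S|=h\le s-1$, and let $x_S\ge0$, $\sigma\ge0$ with $x(S)+\sigma=1$. Put $\Phi=x_S^TA_Sx_S-\lambda|x_S|^2+2\sigma x(S)$. Then
$$1-\Phi=\sigma^2+(1+\lambda)|x_S|^2+2\sum_{\{i,j\}\text{ nonedge of }S}x_ix_j\ \ge\ \frac{1+\lambda}{1+\lambda+h}\ \ge\ \frac{1+\lambda}{\lambda+s}=1-\varphi(\lambda).$$
Equality holds throughout if and only if $h=s-1$, $S$ is a clique, $x_i=\frac1{\lambda+s}$ for all $i\in S$, and $\sigma=\frac{1+\lambda}{\lambda+s}$. Moreover, for $0<p<\frac12$, $g_{K_0}(p)=p(1-\varphi(\lambda))$, and every $p$-core $K\in\mathcal K(\mathcal H)$ with a white vertex has $g_K(p)\ge g_{K_0}(p)$.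

*Proof.* Expand $1=(\sigma+x(S))^2=\sigma^2+2\sigma x(S)+|x_S|^2+x_S^TA_Sx_S+2\sum_{\text{nonedges}}x_ix_j$ and subtract $\Phi$; this is the identity. By Cauchy–Schwarz, writing $x_i=\sqrt{1+\lambda}\,x_i\cdot\frac1{\sqrt{1+\lambda}}$,
$$1=(\sigma+x(S))^2\le\big(\sigma^2+(1+\lambda)|x_S|^2\big)\Big(1+\frac h{1+\lambda}\Big),$$
which gives the first inequality; the second is $h\le s-1$. Equality in the second means $h=s-1$. Equality in Cauchy–Schwarz means $(1+\lambda)x_i=\sigma$ for all $i\in S$, and with total mass $1$ this gives the stated values. They are positive, so the sum over nonedges vanishes exactly when $S$ is a clique.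

Now let a CRG have a white vertex of weight $\sigma$, all of whose edges are gray, and let the other vertices $S$ be black, with gray edges (forming a graph on $S$) or white edges among them. Since $\frac{1-p}p=1+\lambda$,
$$x^TMx=p\sigma^2+(1-p)|x_S|^2+2p\sum_{\text{nonedges}}x_ix_j=p(1-\Phi).$$
For $K_0$ the equality case is attained, so $g_{K_0}(p)=p(1-\varphi(\lambda))$. By Lemma 1(1),(3),(4), every $p$-core with a white vertex has this form with $h\le s-1$, so its value is at least $p(1-\varphi(\lambda))$. $\square$

For $s=2$ we have $\varphi(\lambda)=\frac1{\lambda+2}=p$, so $g_{K_0}(p)=p(1-p)$; directly, this is the minimum of $p\sigma^2+(1-p)(1-\sigma)^2$.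

**The opponent $K_{t-1}$.** If $t\ge2$, the complete graph $K_{t-1}$ is admissible, as it has no set $B$ of size $t$. On it $F_\lambda(x)=1-(1+\lambda)|x|^2$, so $f_\lambda(K_{t-1})=1-\frac{1+\lambda}{t-1}=\frac{t-2-\lambda}{t-1}$. To compare it with $\varphi$, put
$$d=t-s-1,\qquad t-1=d+s .$$
Then $(d+s-1-\lambda)(\lambda+s)-(s-1)(d+s)=(d-\lambda)(\lambda+s)+(s-1)(\lambda-d)=(d-\lambda)(\lambda+1)$, hence
$$f_\lambda(K_{t-1})=\frac{d+s-1-\lambda}{d+s}=\varphi(\lambda)+\frac{(d-\lambda)(\lambda+1)}{(d+s)(\lambda+s)}. \tag{5}$$
So $K_{t-1}$ beats $K_0$ when $\lambda<d$, and $K_0$ beats $K_{t-1}$ when $\lambda>d$.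

## $K_{1,2}$ and $K_{1,3}$ by hand

**$K_{1,2}$.** For $p\ge\frac12$, a core with a white vertex has no black ones (observation, $s-1=0$), and its value is $p$. A core with only black vertices has all edges gray, and two such vertices admit $K_{1,2}$, so it is a single black vertex, of value $1-p$. For $0<p<\frac12$, a core with a white vertex is that vertex alone, of value $p$, and a black core has $|N[u]|\le1$ for all $u$: it is $B_n$, of value $p+\frac{1-2p}n>p$. At $p=0$ the white vertex gives $0$. So $\mathrm{ed}(p)=\min(p,1-p)$ on $[0,1]$, computed by two CRGs.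

**$K_{1,3}$.** Here $\varphi=0$ and $d=1$. Let $0<p<\frac12$. The admissible graphs have $|N[u]|\le2$, so their components are edges and isolated vertices. An edge with weights $a,b$ and $m=a+b$ contributes
$$2ab-\lambda(a^2+b^2)=2(1+\lambda)ab-\lambda m^2\le\frac{1-\lambda}2m^2,$$
and an isolated vertex of weight $m$ contributes $-\lambda m^2\le\frac{1-\lambda}2m^2$. Hence $F_\lambda\le0$ if $\lambda\ge1$, and $F_\lambda\le\frac{1-\lambda}2$ if $\lambda\le1$, attained by a single edge. The white vertex has value $p$, and $p\big(1-\frac{1-\lambda}2\big)=\frac{1-p}2$. So $\mathrm{ed}(p)=\min\big(p,\frac{1-p}2\big)$ on $(0,\frac12)$. For $p\ge\frac12$ the cores are the white vertex and the gray cliques on one or two black vertices, which give the same formula; at $p=0$ both sides are $0$.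

The change-over is at $\lambda=d=1$, that is, $p=\frac13$. Look at this point more closely. If $G$ consists of $m$ disjoint edges with uniform weights, then $F_1=0$. So at $p=\frac13$ infinitely many CRGs in $\mathcal K(\mathcal H)$, one for each $m$, attain the minimum. Nevertheless two CRGs suffice around this point. In general it is such crowds near the optimum that we must show to be dispensable.

## An accumulation point would produce large strict winners

Suppose $p_0\in(0,\frac12]$ is an accumulation point of $\mathcal H=\mathrm{Forb}(K_{s,t})$; we look for a contradiction. Let $N\ge s+t$ with $\frac1N<p_0$. The finite set of members of $\mathcal K(\mathcal H)$ with at most $N$ vertices fails on $(p_0-\frac1N,p_0+\frac1N)$. So there is $q_N\in(0,1]$ within $\frac1N$ of $p_0$ such that $\mathrm{ed}_{\mathcal H}(q_N)<g_K(q_N)$ for all $K\in\mathcal K(\mathcal H)$ with at most $N$ vertices. A $q_N$-core of a minimizing CRG at $q_N$ therefore has more than $N\ge s+t$ vertices. By Lemma 1(2), $q_N<\frac12$. By Lemma 1(3), it has no white vertex, since otherwise it would have at most $s$ vertices. By Lemma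 1(4), its edges are gray or white.

So there are an admissible graph $G_N$ with $n_N>N$ vertices, $\lambda_N=\frac1{q_N}-2>0$, and a maximizer $x$ of $F_{\lambda_N}$ on $G_N$ with $x>0$. Let $f_N=f_{\lambda_N}(G_N)$. Then (4) holds and $\mathrm{ed}_{\mathcal H}(q_N)=q_N(1-f_N)$. Since $K_0$ and the black CRG of $K_{t-1}$ have at most $N$ vertices, they are strictly beaten:
$$f_N>\varphi(\lambda_N)\ge0,\qquad f_N>\frac{t-2-\lambda_N}{t-1}\ \text{ if }t\ge2. \tag{6}$$
Also $\lambda_N\to\lambda_0:=\frac1{p_0}-2\in[0,\infty)$. It is here that $p_0>0$ enters: $\lambda$ stays bounded.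

## A set of at most $s-1$ vertices that carries almost all of $f$

**Step 1 (few vertices see much light mass).** *The aim is to separate a bounded set of heavy vertices from the rest, and to show that the neighborhood of most vertices carries almost no mass outside the heavy set.* Fix $\varepsilon\in(0,1)$ and an integer $m\ge1$ with $m>(t-1)(2/\varepsilon)^s$, and let $N>m$. Order $V(G_N)$ by decreasing weight. Let $P$ be the first $m$ vertices and $L\neq\emptyset$ the rest. For $v\in L$ the $m$ vertices of $P$ all weigh at least $x_v$, so $x_v\le\frac1m$.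

We claim that fewer than $2s/\varepsilon$ vertices $v$ satisfy $x(N(v)\cap L)\ge\varepsilon$. Suppose $v_1,\dots,v_r$ are distinct such vertices with $r\varepsilon\ge2s$. For $u\in L$ let $k_u=|\{i:u\in N(v_i)\}|$, and let $X=x(L)\in(0,1]$. Counting twice, $\sum_{u\in L}x_uk_u=\sum_ix(N(v_i)\cap L)\ge r\varepsilon$.

Let $c(y)=y(y-1)\cdots(y-s+1)/s!$ for $y\ge s-1$ and $c(y)=0$ for $y<s-1$. It is continuous. For $y>s-1$ its derivative is a sum of products of positive nondecreasing factors, so $c'$ is nonnegative and nondecreasing there, and $c'=0$ to the left. Hence $c$ is convex and nondecreasing. Moreover $c(k)=\binom ks$ for integers $k\ge0$. For $y\ge2s$ every factor is at least $y-s\ge y/2$, so $c(y)\ge(y/2)^s/s!$.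

By Jensen with weights $x_u/X$, and since $r\varepsilon/X\ge r\varepsilon\ge2s$,
$$\sum_{|I|=s}x\Big(L\cap\bigcap_{i\in I}N(v_i)\Big)=\sum_{u\in L}x_uc(k_u)\ge X\,c\Big(\frac{r\varepsilon}X\Big)\ge\frac{X^{1-s}(r\varepsilon/2)^s}{s!}\ge\frac{(r\varepsilon/2)^s}{s!}.$$
By admissibility, $s$ distinct vertices have at most $t-1$ common neighbors, each of weight at most $\frac1m$ if it lies in $L$. So the left side is at most $\binom rs\frac{t-1}m\le\frac{r^s}{s!}\cdot\frac{t-1}m$. Comparing, $(\varepsilon/2)^s\le(t-1)/m$, against the choice of $m$. This proves the claim.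

**Step 2 (the set $S$).** *The aim is to find one small set that accounts for the neighborhoods of many vertices at once.* At least $n_N-m-2s/\varepsilon$ vertices $v\in L$ have $x(N(v)\cap L)<\varepsilon$. The set $N(v)\cap P$ takes at most $2^m$ values, so at least a $2^{-m}$ fraction of these vertices share the same set $S=N(v)\cap P$. Once this class has at least $t$ vertices, $|S|\le s-1$: otherwise $s$ vertices of $S$ and $t$ of the class contradict admissibility. For $v$ in the class, (4) gives
$$f_N=x(N(v))-\lambda_Nx_v\le x(N(v))<x(S)+\varepsilon .$$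
For fixed $\varepsilon$ and $m$ the class size tends to infinity with $N$. So for each $k\ge1$ we may take $\varepsilon=\frac1{k+1}$, a suitable $m$, and then $N=N_k\ge k$ so large that the class has at least $\max(k,t)$ vertices. Relabel by $k$. We obtain for each large enough $k$ an admissible graph $G=G_k$ (with $\lambda,f,x$ depending on $k$, and $\lambda\to\lambda_0$) and a set $S$ with $|S|\le s-1$ such that
$$x(S)\ge f-\tfrac1k,\quad\text{and at least $k$ vertices outside $S$ are adjacent to all of $S$.} \tag{7}$$
Limits now refer to $k\to\infty$. We may pass to subsequences, keeping the original labels $k$ so that (7) persists.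

## An exact identity forces $S$ to imitate $K_0$

**Step 3 (the identity).** *The aim is to compare $f$ exactly with the quantity $\Phi$ of Lemma 2, as if everything outside $S$ were one white vertex.* Put $\sigma=1-x(S)$, $y=x|_{V\setminus S}$,
$$e=\sum_{v\notin S}x_v\,x(N(v)\cap S),\qquad D=\sum_{v\notin S}x_v\,x(S\setminus N(v))=\sigma x(S)-e\ge0,\qquad\Delta=f-x(S).$$
Here $D$ is the mass of missing pairs between $S$ and the outside. Restrict $A$ to $V\setminus S$. For $v\notin S$, (4) reads $((A-\lambda I)y)_v=f-x(N(v)\cap S)$; multiplying by $x_v$ and summing, $y^T(A-\lambda I)y=f\sigma-e$. Split $F_\lambda(x)$ into the part inside $S$, the cross part and the part outside: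
$$f=F_\lambda(x)=\big(x_S^TA_Sx_S-\lambda|x_S|^2\big)+2e+(f\sigma-e)=\Phi-2\sigma x(S)+e+f\sigma .$$
Inserting $e=\sigma x(S)-D$ gives $f=\Phi-\sigma x(S)-D+f\sigma$, that is,
$$f-\Phi=\sigma\Delta-D. \tag{8}$$
This used only (4) and $F_\lambda(x)=f$, so it holds for any vertex subset $S$.

**Step 4 (consequences).** *The aim is to show that all slack is small.* By (6) and Lemma 2, $f>\varphi(\lambda)\ge\Phi$. So (8) gives $\sigma\Delta>D\ge0$, hence $\Delta>0$; by (7), $\Delta\le\frac1k$. Also $f-\Phi\le\sigma\Delta\le\frac1k$, so $\varphi(\lambda)-\Phi\le\frac1k$. In summary,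
$$\Delta>0,\qquad D<\sigma\Delta,\qquad\Delta\to0,\qquad\Phi\to\varphi(\lambda_0). \tag{9}$$

**Step 5 (shape of $S$).** *The aim is to read off the equality case.* Pass to a subsequence along which $|S|$ and the isomorphism type of the labeled graph on $S$ are constant and the weights on $S$ converge. In the limit, equality holds throughout Lemma 2 with $\lambda=\lambda_0$. Therefore $|S|=s-1$, $S$ is a clique, and all weights on $S$ tend to
$$b_0=\frac1{s+\lambda_0}>0 .$$

**Step 6 (the rest of the graph).** *The aim is to use admissibility around the clique $S$.* Let $T$ be the set of vertices outside $S$ adjacent to all of $S$, and $U=V\setminus(S\cup T)$. By (7), $|T|\ge k$. If $s=1$, then $S=\emptyset$ and $U=\emptyset$.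

For $u\in T$ take $A=S\cup\{u\}$ and $B=S\cup(N[u]\cap T)$. All pairs satisfy $a\simeq b$, since $S$ is a clique and $S$ is completely joined to $T$. As $|A|=s$, admissibility gives $(s-1)+(\deg_T(u)+1)\le t-1$, that is, $\deg_T(u)\le t-s-1=d$.

For $u\in U$ take $A=S\cup\{u\}$ and $B=N(u)\cap T$. Again all pairs are adjacent, so $|N(u)\cap T|\le t-1$.

Since $T\ne\emptyset$, the first bound gives $d\ge0$. If $t=s$ this is already the desired contradiction. Otherwise $t\ge s+1\ge2$, and (6) with (5) gives
$$f>\varphi(\lambda)+\frac{(d-\lambda)(\lambda+1)}{(d+s)(\lambda+s)}. \tag{10}$$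
Finally, for $u\in T$ we have $S\subseteq N(u)$, so (4) reads
$$x(N(u)\cap T)+x(N(u)\cap U)-\lambda x_u=\Delta. \tag{11}$$

## Summing over $T$, and absorbing the mass of $U$

The small positive number $\Delta$ appears in every one of the at least $k$ equations (11), so it is natural to add them. We have $\sum_{u\in T}x(N(u)\cap T)=\sum_{u\in T}\deg_T(u)x_u\le d\,x(T)$, and $\sum_{u\in T}x(N(u)\cap U)=\sum_{w\in U}x_w|N(w)\cap T|\le(t-1)x(U)$. Hence
$$|T|\,\Delta\le(d-\lambda)\,x(T)+(t-1)\,x(U). \tag{12}$$

**If $U$ is empty, we are done at once.** Then (12) and $\Delta>0$ force $\lambda<d$ and $\Delta\le\frac{d-\lambda}{|T|}$. So $f\le\Phi+\Delta\le\varphi(\lambda)+\frac{d-\lambda}{|T|}$, while (10) puts $f$ above $\varphi(\lambda)$ by $d-\lambda$ times a constant bounded below. For large $|T|$ this is a contradiction. In words: if $\lambda\ge d$ the clique $K_{t-1}$ is no threat, but then $G$ cannot beat $K_0$; if $\lambda<d$ then $G$ can beat $K_0$, but only by a tiny multiple of $d-\lambda$, and $K_{t-1}$ does better.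

**Where this stalls if $U\ne\emptyset$.** Since each $u\in U$ misses a vertex of $S$, $x(U)\min_Sx\le D\to0$, so $x(U)\to0$. But this alone is no help in (12). The left side is $|T|\Delta$, and all we know about it is $\Delta\to0$ and $|T|\to\infty$. If $x(U)$ were of the size of $|T|\Delta$, then (12) would tell us neither the sign of $d-\lambda$ nor a bound for $\Delta$ in terms of $d-\lambda$. So "$x(U)$ is small" is too weak: it has to be small *compared with $|T|\Delta$*.

**Step 7 (absorption).** *The aim is to bound $x(U)$ by a constant times $\Delta$.* The needed comparison is contained in (9): the identity (8) gives not only $D\to0$ but $D<\sigma\Delta$. If $G$ is to beat $K_0$, the missing pairs at $S$ must be paid for by $\Delta$. If $s\ge2$, every $u\in U$ misses a vertex of $S$, so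
$$x(U)\,\min_{S}x\le D<\sigma\Delta\le\Delta .$$
By Step 5, $\min_Sx\ge\frac{b_0}2$ for large $k$, so $x(U)\le\frac{2}{b_0}\Delta$. If $s=1$ then $x(U)=0$ and the same bound holds. With the constant $C=2(t-1)/b_0$, which does not depend on $k$, (12) becomes
$$\big(|T|-C\big)\,\Delta\le(d-\lambda)\,x(T). \tag{13}$$

**Step 8 (contradiction).** *The aim is to let $K_{t-1}$ beat $G$.* For $k>C$ the left side of (13) is positive, because $|T|\ge k$ and $\Delta>0$. Hence $\lambda<d$ and, as $x(T)\le1$,
$$\Delta\le\frac{d-\lambda}{|T|-C}.$$
By (8) and Lemma 2, $f=\Phi+\sigma\Delta-D\le\varphi(\lambda)+\Delta\le\varphi(\lambda)+\frac{d-\lambda}{|T|-C}$. Compare with (10) and divide by $d-\lambda>0$: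
$$\frac1{|T|-C}>\frac{\lambda+1}{(d+s)(\lambda+s)}\ge\frac1{s(d+s)},$$
where the last inequality is $s(\lambda+1)\ge\lambda+s$. So $k\le|T|<C+s(d+s)$, which is false for large $k$. Hence no $p_0\in(0,\frac12]$ is an accumulation point. Together with the half $[\frac12,1]$ treated earlier, $\mathcal H$ has no accumulation point in $(0,1]$.

**Step 9 (finitely many CRGs on $[\varepsilon,1]$).** *The aim is the second sentence of Theorem 1.* Each point of the compact set $[\varepsilon,1]$ lies in an open interval on which a finite set of CRGs suffices. Take a finite subcover and the union of the corresponding finite sets. Since $\mathrm{ed}_{\mathcal H}\le g_K$ for all $K\in\mathcal K(\mathcal H)$, the union computes $\mathrm{ed}_{\mathcal H}$ on $[\varepsilon,1]$. This proves Theorem 1. $\blacksquare$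

## The endpoint $p=0$: when $K_0$ alone suffices

As $p\to0$, $\lambda\to\infty$ and $b_0$ would be $0$, so Step 7 breaks down. We now prove Theorem 2. First we translate the question.

**Lemma 3.** The point $0$ is not an accumulation point of $\mathcal H$ if and only if there is $\Lambda$ such that $f_\lambda(G)\le\varphi(\lambda)$ for all $\lambda\ge\Lambda$ and all admissible $G$ (with at least one vertex).

*Proof.* Assume such a $\Lambda$ exists, and let $p\in(0,\frac12)$ be so small that $\lambda\ge\Lambda$. A $p$-core of a minimizing CRG either has a white vertex and value at least $g_{K_0}(p)$ by Lemma 2, or is black with value $p(1-f_\lambda(G))\ge p(1-\varphi(\lambda))=g_{K_0}(p)$. So $\mathrm{ed}_{\mathcal H}=g_{K_0}$ on $(0,\delta)$ for some $\delta>0$. At $p=0$, putting all weight on the white vertex shows $0\le\mathrm{ed}_{\mathcal H}(0)\le g_{K_0}(0)=0$. Thus $\{K_0\}$ suffices on $(-\delta,\delta)\cap[0,1]$.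

Conversely, suppose a finite $\mathcal S\subseteq\mathcal K(\mathcal H)$ works on $[0,\delta)$, all its members having at most $n$ vertices. Let $0<p<\min(\delta,\frac12)$ be so small that $\lambda>n$, and let $K\in\mathcal S$ with $\mathrm{ed}_{\mathcal H}(p)=g_K(p)$. If a $p$-core of $K$ has only black vertices, then $|x|^2\ge\frac1n$ on it, so $F_\lambda(x)\le1-\frac\lambda n<0$ and $g_K(p)>p\ge g_{K_0}(p)$, contradicting $g_K(p)=\mathrm{ed}_{\mathcal H}(p)\le g_{K_0}(p)$. So the core has a white vertex, and by Lemma 2, $\mathrm{ed}_{\mathcal H}(p)=g_{K_0}(p)=p(1-\varphi(\lambda))$. For every admissible $G$, $p(1-f_\lambda(G))\ge\mathrm{ed}_{\mathcal H}(p)$, so $f_\lambda(G)\le\varphi(\lambda)$. This holds for all sufficiently large $\lambda$. $\square$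

**The case $s=1$.** *Not an accumulation point.* Admissible graphs have maximum degree at most $t-2$, so $x^TAx\le(t-2)|x|^2$ and $F_\lambda\le(t-2-\lambda)|x|^2\le0=\varphi(\lambda)$ for $\lambda\ge t-2$. (For $t=1$ there are no admissible graphs with a vertex.) Apply Lemma 3.

**The case $s\ge3$.** *An accumulation point: we exhibit admissible graphs with $f_\lambda$ much larger than $\varphi(\lambda)$.* By W. G. Brown (Canad. Math. Bull. 9 (1966)), $\mathrm{ex}(n,K_{3,3})\ge(\frac12-o(1))n^{5/3}$. Every graph has a bipartite subgraph with at least half of its edges. So for some $c_1>0$ and all large $n$ there is a bipartite $K_{3,3}$-free graph $G$ on $n$ vertices of average degree at least $c_1n^{2/3}$.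

These graphs are admissible. Suppose $A,B$ is a witness against it. If $A\cap B=\emptyset$, then $K_{s,t}\subseteq G$, impossible since $s,t\ge3$. If $u\in A\cap B$, every vertex of $A\setminus\{u\}$ and of $B\setminus\{u\}$ is a neighbor of $u$, so all of them lie in the same color class. For $a\in A\setminus\{u\}$ and $b\in B\setminus\{u\}$ we have $a\simeq b$ and $ab\notin E(G)$, so $a=b$. But both sets have at least two elements, a contradiction.

Take uniform weights and $n=\lceil(2\lambda/c_1)^{3/2}\rceil$, so that $c_1n^{2/3}\ge2\lambda$. Then $f_\lambda(G)\ge\frac{c_1n^{2/3}-\lambda}n\ge\frac\lambda n$, which is of order $\lambda^{-1/2}$ and exceeds $\frac{s-1}{\lambda+s}$ for large $\lambda$. Apply Lemma 3.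

**The case $s=2$, $t\ge8$.** *An accumulation point; now constants matter.* By Z. Füredi (J. Combin. Theory Ser. A 75 (1996), 141–144), $\mathrm{ex}(n,K_{2,r+1})=\frac{\sqrt r}2n^{3/2}+O(n^{4/3})$ for fixed $r\ge1$. With $r=t-3$ there are graphs in which any two vertices have at most $t-3$ common neighbors, of average degree $(1+o(1))\sqrt{(t-3)n}$. In them $|N[u]\cap N[v]|\le(t-3)+2=t-1$ for $u\ne v$, so they are admissible. With $n=\lfloor4\lambda^2/(t-3)\rfloor$ the average degree is $(2+o(1))\lambda$, and uniform weights give
$$f_\lambda\ge\frac{(2+o(1))\lambda-\lambda}n=(1+o(1))\frac{t-3}{4\lambda}.$$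
As $\frac{t-3}4\ge\frac54$, this exceeds $\varphi(\lambda)=\frac1{\lambda+2}$ for large $\lambda$. Apply Lemma 3.

## The endpoint $p=0$ for $K_{2,2}$, $K_{2,3}$ and $K_{2,4}$

Let $s=2$ and $2\le t\le4$. We show that $0$ is not an accumulation point. Here $G$ is admissible if and only if $|N[u]\cap N[v]|\le t-1$ for all $u\ne v$, and $\varphi(\lambda)=\frac1{\lambda+2}$. If the criterion of Lemma 3 fails, there are $\lambda\to\infty$ and admissible $G$ with $f=f_\lambda(G)>\frac1{\lambda+2}$. Passing to the induced subgraph on the support of a maximizer, we may assume that the maximizer $x$ is positive, so (4) holds. A single vertex has $f=-\lambda<0$, so $|V(G)|\ge2$. The symbol $o(1)$ now refers to $\lambda\to\infty$. The plan is to show first, by a second-moment count, that one vertex has weight about $\frac1\lambda$, as the black vertex of $K_0$ does, and then to use the identity (8) around that vertex.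

**Step 1 (notation and first bounds).** *The aim is to scale all quantities to bounded size.* Let $n=|V(G)|$ and
$$\ell=\lambda+1,\quad\kappa=\ell f,\quad\alpha_u=\ell x_u,\quad\alpha=\max_u\alpha_u,\quad\nu=\frac n{\ell^2},\quad D_u=|N[u]| .$$
By (4), $x(N[u])=f+\alpha_u$. This is at most $1$, so $x_u\le\frac{1-f}\ell$. As $f>\frac1{\ell+1}$, we get $x_u<\frac1{\ell+1}<f$ and $\alpha<1$. Also $\kappa>\frac\ell{\ell+1}=1-o(1)$.

**Step 2 (second moment).** *The aim is to use the bound on $|N[u]\cap N[v]|$ for all pairs at once.* Let $B=A+I$. Then $Bx=f\mathbf 1+\ell x$. Adding up the coordinates, $\sum_uD_ux_u=nf+\ell$. Since $(B^2)_{uv}=|N[u]\cap N[v]|$, taking squared norms gives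
$$nf^2+2f\ell+\ell^2|x|^2=|Bx|^2=\sum_{u,v}x_ux_v|N[u]\cap N[v]|\le(t-1)+\sum_uD_ux_u^2. \tag{14}$$
A crude bound is $\sum D_ux_u^2\le(\max x)(nf+\ell)\le nf^2+1$, using $\max x<f$ and $\ell\max x=\alpha<1$. With (14), $2\kappa+\ell^2|x|^2\le t$. Hence $2\kappa\le t$, and since $|x|^2\ge\frac1n$, $\frac1\nu=\frac{\ell^2}n\le\ell^2|x|^2\le t$.

**Step 3 (a sharper bound for $\sum D_ux_u^2$).** *The aim is to use that there are few heavy vertices.* Fix $\theta\in(0,1)$ and let $H=\{u:\alpha_u\ge\theta\}$. For $u\in H$, $x(N[u])\ge\theta$. Two such closed neighborhoods meet in at most $t-1$ vertices, each of weight less than $\frac1\ell$, so in mass at most $\frac{t-1}\ell$. Let $h_0=\lceil2/\theta\rceil$. If $|H|\ge h_0$, then $h_0$ of these neighborhoods would have a union of mass at least $h_0\theta-\binom{h_0}2\frac{t-1}\ell\ge2-\binom{h_0}2\frac{t-1}\ell>1$ for large $\ell$, which is impossible. So $|H|<h_0$, and counting vertices in the union of the $N[u]$, $\sum_{u\in H}D_u\le n+C_\theta$ with $C_\theta=\binom{h_0}2(t-1)$. Off $H$ we have $x_u<\frac\theta\ell$. Hence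
$$\sum_uD_ux_u^2\le\frac{\alpha^2}{\ell^2}(n+C_\theta)+\frac\theta\ell(nf+\ell)=\alpha^2\nu+\theta(\kappa\nu+1)+o(1),$$
where $\frac{nf}\ell=\kappa\nu$ and the error is at most $C_\theta/\ell^2$.

**Step 4 (the key inequality).** *The aim is to isolate the heaviest vertex also on the left of (14).* Separating it and applying Cauchy–Schwarz to the remaining $n-1$ vertices, of total mass at least $1-\frac1\ell$,
$$\ell^2|x|^2\ge\alpha^2+\ell^2\frac{(1-1/\ell)^2}n\ge\alpha^2+\frac1\nu-\frac{2}{\ell\nu}\ge\alpha^2+\frac1\nu-\frac{2t}\ell .$$
Since $nf^2=\kappa^2\nu$ and $2f\ell=2\kappa$, (14) becomes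
$$(\kappa^2-\alpha^2-\theta\kappa)\,\nu+\frac1\nu+2\kappa+\alpha^2\le t-1+\theta+o(1). \tag{15}$$

**Step 5 (one vertex of weight about $1/\ell$).** *The aim is to show $\alpha\to1$.* Otherwise, since $\alpha<1$ and $1-o(1)<\kappa\le\frac t2$, some subsequence has $\kappa\to\kappa_*\ge1$ and $\alpha\to\alpha_*<1$. For small fixed $\theta$ the coefficient of $\nu$ in (15) is eventually positive, so by AM–GM the first two terms are at least twice its square root. In the limit,
$$2\kappa_*+\alpha_*^2+2\sqrt{\kappa_*^2-\alpha_*^2-\theta\kappa_*}\le t-1+\theta .$$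
Let $\theta\to0$ and use $\kappa_*\ge1$ and $t\le4$. With $\gamma=\sqrt{1-\alpha_*^2}\in(0,1]$,
$$3\ge t-1\ge2+\alpha_*^2+2\gamma=3-\gamma^2+2\gamma=3+\gamma(2-\gamma)>3,$$
a contradiction. This is where $t\le4$ is used.

**Step 6 (structure around the heavy vertex).** *The aim is to set up the analogue of $S,T,U$.* Let $u$ be a heaviest vertex, so $\ell x_u\to1$. Then $1\ge x(N[u])=f+\alpha_u\ge\alpha_u\to1$. Put
$$S=\{u\},\quad T=N(u),\quad U=V\setminus N[u],\quad y=x|_T,\quad\sigma=1-x_u,\quad\Delta=f-x_u,\quad D=x_u\,x(U),\quad d=t-3 .$$
As $x_u\to0$, we have $x(T)\to1$ and $x(U)\to0$. For $v\in T$, $\{u,v\}\cup(N(v)\cap T)\subseteq N[u]\cap N[v]$, so $\deg_T(v)+2\le t-1$, that is, $\deg_T(v)\le d$. For $t=2$ this is absurd since $T\ne\emptyset$, and we are done in that case. For $v\in U$, $N(v)\cap T\subseteq N[u]\cap N[v]$, so $|N(v)\cap T|\le t-1$.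

The identity (8) holds here with this $S$, since its derivation used only (4) and $F_\lambda(x)=f$, and the sum defining $D$ there is now $x_ux(U)$. By Lemma 2 with $h=1=s-1$, $\Phi\le\varphi(\lambda)<f$. So $\sigma\Delta>D$, which gives $\Delta>0$ and $\Delta\ge x_ux(U)$.

**Step 7 (contradiction).** *The aim is again to play $\Delta$ against $x(U)$; since $x_u\to0$, the plain sum over $T$ is now too weak, and we use a weighted sum.* For $v\in T$, (4) reads $x(N(v)\cap T)+x(N(v)\cap U)-\lambda x_v=\Delta$. Multiply by $x_v$, sum over $T$, and use $y^TA_Ty\le d|y|^2$: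
$$\Delta x(T)+(\lambda-d)|y|^2\le\sum_{v\in T}x_v\,x(N(v)\cap U)=\sum_{w\in U}x_w\,x(N(w)\cap T)\le x(U)\sqrt{t-1}\,|y|,$$
the last step by Cauchy–Schwarz on the at most $t-1$ vertices of $N(w)\cap T$. For $\lambda>d$ the left side is at least $2\sqrt{\Delta x(T)(\lambda-d)}\,|y|$ by AM–GM. Divide by $|y|>0$ and square:
$$4\,\Delta\,x(T)(\lambda-d)\le(t-1)\,x(U)^2 .$$
If $x(U)=0$, this contradicts $\Delta>0$. Otherwise insert $\Delta\ge x_ux(U)$ and divide by $x(U)$:
$$4\,x_u(\lambda-d)\,x(T)\le(t-1)\,x(U).$$
Since $x_u\ell\to1$ and $x(T)\to1$, the left side tends to $4$, while the right side tends to $0$. This contradiction and Lemma 3 show that $0$ is not an accumulation point for $s=2$, $2\le t\le4$, and Theorem 2 is proved. $\blacksquare$
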